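# Ideal clones and their binary fragments

## Ideals, small sets, and terms

Throughout, $X$ is a countably infinite set, $\mathscr O^{(n)}$ is the set of all $n$-ary operations $X^n\to X$ (for $n\ge1$), and $\mathscr O=\bigcup_{n\ge1}\mathscr O^{(n)}$. Fix a notion of "small" subset of $X$, and look at the operations that send small sets to small sets. The question of this lecture, taken from the paper "Clones from ideals" by Mathias Beiglböck, Martin Goldstern, Lutz Heindorf and Michael Pinsker (arXiv:0802.3822, 2008), is whether every such operation, of whatever arity, can be composed from such operations in only two variables. Here are the precise notions.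

An *ideal* on $X$ is a nonempty family $I$ of subsets of $X$ closed under subsets and finite unions. We always assume that $I$ is proper ($X\notin I$) and that $I$ properly contains the ideal $\mathrm{Fin}$ of finite sets; so all finite sets, and at least one infinite set, lie in $I$. *Small* means "in $I$".

A *clone* on $X$ is a set of operations that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ and is closed under composition. The clone generated by $F\subseteq\mathscr O$ is the smallest clone containing $F$. It can be described concretely. A *term* over $F$ is either a variable or an expression $g(s_1,\dots,s_k)$ with $g\in F$ a $k$-ary operation and $s_1,\dots,s_k$ terms. The operations defined by terms include the projections (variables), they are closed under composition (substitute terms for variables), and by induction on terms they lie in every clone containing $F$. So the clone generated by $F$ consists exactly of the term operations over $F$.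

**Definition.** The *ideal clone* $\mathscr C_I$ consists of all $f\in\mathscr O^{(n)}$, $n\ge1$, such that $f[A_1\times\dots\times A_n]\in I$ for all $A_1,\dots,A_n\in I$. Its *binary fragment* is $\mathscr C_I\cap\mathscr O^{(2)}$. We say that $\mathscr C_I$ *is generated by its binary fragment* if the clone generated by $\mathscr C_I\cap\mathscr O^{(2)}$ equals $\mathscr C_I$.

It is enough to test $f[A^n]\in I$ for $A\in I$, because $A_1\times\dots\times A_n\subseteq(A_1\cup\dots\cup A_n)^n$. Clearly $\mathscr C_I$ is a clone, so the clone generated by the binary fragment is contained in $\mathscr C_I$; the issue is the reverse inclusion. Two kinds of members of $\mathscr C_I$ will be used often. Every operation whose range is small is in $\mathscr C_I$, whatever else it does. And every $f$ with $f(x_1,\dots,x_n)\in\{x_1,\dots,x_n\}$ for all arguments is in $\mathscr C_I$, since $f[A^n]\subseteq A$.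

The question is invariant under bijections of the underlying set, so we may choose $X$ to be any convenient countably infinite set.

## The column ideal, by hand

Let $X=\omega\times\omega$, and let $I$ consist of all sets contained in finitely many columns, that is, in $C_k=\{0,\dots,k\}\times\omega$ for some $k$. Take a ternary $f\in\mathscr C_I$. The obvious plan is to code the first two arguments into one point, and to decode later.

Let $\langle\cdot\rangle:\omega^4\to\omega$ be an injection, and put
$$q\big((i,a),(j,b)\big)=\big(\max(i,j),\langle i,j,a,b\rangle\big).$$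
Then $q$ is injective and $q[C_k^2]\subseteq C_k$, so $q\in\mathscr C_I$. The coding is also faithful to smallness in the other direction: $q^{-1}[C_k]\subseteq C_k^2$. Fix $c\in X$ and define $g(s,z)=f(x,y,z)$ if $s=q(x,y)$, and $g(s,z)=c$ if $s$ is not in the range of $q$. Then
$$g[C_k\times C_k]\subseteq\{c\}\cup f[C_k^3]\in I,$$
so $g\in\mathscr C_I$, and $f(x,y,z)=g(q(x,y),z)$. For higher arities one repeats this: an $(n+1)$-ary $f\in\mathscr C_I$ is $g(q(x_1,x_2),x_3,\dots,x_{n+1})$ with an $n$-ary $g\in\mathscr C_I$ obtained in the same way.

The faithful coding is special to this ideal, even among very simple ones. Let $E\subseteq\omega$ be infinite with infinite complement, let $X=\omega$ and $I=\{S:S\setminus E\text{ is finite}\}$. Suppose that $q\in\mathscr C_I\cap\mathscr O^{(2)}$ is injective and that for each $A\in I$ there is $B\in I$ with $q^{-1}[A]\subseteq B^2$. Apply this to $A=E$, get $B$, and pick $u\in X\setminus B$. No value $q(u,e)$ with $e\in E$ lies in $E$, since $(u,e)\notin B^2$. So $q[\{u\}\times E]$ is an infinite subset of $X\setminus E$, hence not in $I$, although $\{u\}$ and $E$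 are in $I$. This contradicts $q\in\mathscr C_I$. So we need another coding.

## Countably generated ideals: a witness coordinate

The remedy is to give up faithfulness altogether. Code the *whole* tuple $x$ into one fixed small set; such a coding is in $\mathscr C_I$ for trivial reasons, but the code says nothing about how small the coordinates were. Then hand the decoder one more piece of information, a single coordinate $x_i$, which alone certifies that $f(x)$ is under control.

**Proposition 1.** Let $I$ be proper, $I\supsetneq\mathrm{Fin}$, and let $f\in\mathscr O^{(n)}$. Suppose $X^n=T_1\cup\dots\cup T_n$ with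
$$f[\{x\in T_i:x_i\in A\}]\in I\qquad\text{for all }A\in I\text{ and all }i. \tag{1}$$
Then $f$ is in the clone generated by $\mathscr C_I\cap\mathscr O^{(2)}$.

*Proof.* Let $n=1$. Then $T_1=X$ and (1) says $f\in\mathscr C_I$. The operation $g(x,y)=f(x)$ is in $\mathscr C_I\cap\mathscr O^{(2)}$ and $f(x)=g(x,x)$.

Let $n\ge2$. Condition (1) survives when we shrink the sets $T_i$, so we may assume that they are pairwise disjoint.

**Step 1: code the tuple into a small set.** Let $S\in I$ be infinite; it exists because $I\ne\mathrm{Fin}$. Take an injection $q:X^2\to S$. It is in $\mathscr C_I$ because its range is small. Put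
$$p(x)=q(\dots q(q(x_1,x_2),x_3)\dots,x_n).$$
From $p(x)$ one recovers $x_n$ and the inner expression, then $x_{n-1}$, and so on; so $p:X^n\to S$ is injective, and it is a term operation over the binary fragment.

**Step 2: decode with the help of a witness.** Fix $c\in X$. For each $i$ let $g_i(s,w)=f(x)$ if $s=p(x)$ for some (necessarily unique) $x\in T_i$ with $x_i=w$, and let $g_i(s,w)=c$ otherwise. For $A\in I$,
$$g_i[X\times A]\subseteq\{c\}\cup f[\{x\in T_i:x_i\in A\}]\in I$$
by (1). So $g_i\in\mathscr C_I$. If $x\in T_i$, then $g_i(p(x),x_i)=f(x)$. For $j\ne i$, $g_j(p(x),x_j)=c$, because the only tuple with code $p(x)$ is $x$, and $x\notin T_j$.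

**Step 3: pick out the right decoder.** Let $h(w,w')=w'$ if $w=c$, and $h(w,w')=w$ otherwise. Since $h(w,w')\in\{w,w'\}$, $h\in\mathscr C_I$. Now
$$f(x)=h\Big(g_1(p(x),x_1),h\big(g_2(p(x),x_2),\dots,h(g_{n-1}(p(x),x_{n-1}),g_n(p(x),x_n))\dots\big)\Big).$$
Indeed, the nested $h$ returns the first of the $n$ entries that differs from $c$, and $c$ if there is none. For $x\in T_i$ all entries except possibly the $i$-th are $c$, and the $i$-th is $f(x)$; so the result is $f(x)$ in either case. $\square$

**Theorem 2.** If $I$ is countably generated, then $\mathscr C_I$ is generated by its binary fragment.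

*Proof.* Taking finite unions of the first generators, we get $A_0\subseteq A_1\subseteq\cdots$ in $I$ such that every $A\in I$ is contained in some $A_k$. Since $I$ contains all singletons, $\bigcup_kA_k=X$. So each point has a rank $r(x)=\min\{k:x\in A_k\}$. Let $f\in\mathscr C_I\cap\mathscr O^{(n)}$. The witness is the coordinate of largest rank: let
$$T_i=\{x\in X^n:r(x_i)\ge r(x_j)\text{ for all }j\}.$$
These sets cover $X^n$. Let $A\in I$, say $A\subseteq A_k$. If $x\in T_i$ and $x_i\in A$, then $r(x_j)\le r(x_i)\le k$ for all $j$, so $x\in A_k^n$. Hence $f[\{x\in T_i:x_i\in A\}]\subseteq f[A_k^n]\in I$, and Proposition 1 applies. $\square$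

What changes for a general ideal? Only the rank is lost, and with it the ability to say which coordinate of a tuple is the largest. Is there always some other way? There is not.

**Theorem 3.** There is (in ZFC) a proper ideal $I\supsetneq\mathrm{Fin}$ on a countably infinite set, and a ternary $f\in\mathscr C_I$, such that $f$ is not in the clone generated by $\mathscr C_I\cap\mathscr O^{(2)}$. In particular, not every ideal clone is generated by its binary fragment.

The construction will also give, at almost no extra cost, one ideal that defeats all bounded arities (Theorem 9 below).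

## Three ideals on $\omega$ and the diagonal operation

We first choose the shape of the operation. Let $X=\{0,1,2,3\}\times\omega$, four copies of $\omega$. For $S\subseteq X$ put $S_j=\{n:(j,n)\in S\}$. Given ideals $I_1,I_2,I_3\supseteq\mathrm{Fin}$ on $\omega$, let
$$I_0=I_1\cap I_2\cap I_3,\qquad I=\{S\subseteq X:S_j\in I_j\text{ for }j=0,1,2,3\}. \tag{2}$$
Let $f:X^3\to X$ be given by
$$f\big((1,n),(2,n),(3,n)\big)=(0,n)\quad(n\in\omega),\qquad f=(0,0)\text{ at all other arguments.} \tag{3}$$
If $S\in I$, then $f[S^3]\subseteq\{(0,0)\}\cup\big(\{0\}\times(S_1\cap S_2\cap S_3)\big)$, and $S_1\cap S_2\cap S_3\in I_0$ since it is a subset of each $S_i\in I_i$. Hence $f\in\mathscr C_I$. All three arguments were needed in this little computation: one uses the smallness of $n$ in three different senses at once.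

When does Proposition 1 apply to this $f$? If $T_1,T_2,T_3$ are as there, the sets $D_i=\{n:((1,n),(2,n),(3,n))\in T_i\}$ cover $\omega$, and
$$A\cap D_i\in I_0\quad\text{for all }A\in I_i,\ i=1,2,3, \tag{4}$$
because $\{i\}\times A\in I$ and $f[\{x\in T_i:x_i\in\{i\}\times A\}]\supseteq\{0\}\times(A\cap D_i)$. Conversely, suppose that $D_1,D_2,D_3$ cover $\omega$ and satisfy (4). Let $T_i$ be the set of triples $((1,n),(2,n),(3,n))$ with $n\in D_i$, and add all remaining points of $X^3$ to $T_1$; they only contribute the value $(0,0)$. Then (1) holds. So we want $I_1,I_2,I_3$ for which $\omega$ cannot be cut in three pieces with (4).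

We recall the facts about ultrafilters on $\omega$ that we use. An ultrafilter $W$ contains at most one of any family of pairwise disjoint sets; if a finite union of sets is in $W$, one of the sets is. So $\{S:S\notin W\}$ is a (maximal) ideal. If $W$ is nonprincipal, this ideal contains all finite sets, so that changing a set by finitely many points does not change membership in $W$. Every infinite $Q\subseteq\omega$ belongs to some nonprincipal ultrafilter: extend the filter generated by $Q$ and the cofinite sets.

**A first attempt: three maximal ideals.** Let $\omega=D_1\cup D_2\cup D_3$ be a partition into infinite sets, choose nonprincipal ultrafilters $W_i\ni D_i$, and let $I_i=\{S:S\notin W_i\}$. The resulting $I$ is a proper ideal, and it contains the infinite set $\{1\}\times D_2$. But (4) holds: if $A\notin W_i$, then $A\cap D_i$ is not in $W_i$, and not in $W_j$ for $j\ne i$ because it is disjoint from $D_j$. So $f$ *is* generated by the binary fragment. It is instructive to see a short term. Let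
$$g\big((1,n),(2,n)\big)=\begin{cases}(2,n)&n\in D_2,\\(1,n)&n\notin D_2,\end{cases}\qquad g=(0,0)\text{ otherwise},$$
$$g'(w,(3,n))=(0,n)\ \text{ if } w=(1,n),\,n\notin D_2,\text{ or } w=(2,n),\,n\in D_2;\qquad g'=(0,0)\text{ otherwise}.$$
Then $f(x,y,z)=g'(g(x,y),z)$ for all $x,y,z\in X$. Since $g[S^2]\subseteq S\cup\{(0,0)\}$, $g\in\mathscr C_I$. For $S\in I$, $g'[S^2]\subseteq\{(0,0)\}\cup(\{0\}\times N)$ with $N=S_3\cap\big((S_1\setminus D_2)\cup(S_2\cap D_2)\big)$. Here $N\subseteq S_3\notin W_3$; $N\cap D_1\subseteq S_1\notin W_1$; and $N\cap D_2\subseteq S_2\notin W_2$. So $N\in I_0$ and $g'\in\mathscr C_I$.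

What did the intermediate result $b(n)=g((1,n),(2,n))$ achieve? It is large in the sense of $W_1$ and in the sense of $W_2$ at the same time: it is $(1,n)$ on $D_1\in W_1$ and $(2,n)$ on $D_2\in W_2$. This is what we have to forbid.

## Weights, and a forbidden size

To turn the last remark into a proof that *no* term works, we attach to each function $\omega\to X$ the set of ultrafilters at which it is large.

**Definition.** Let $I$ be an ideal on $X$ and let $W_1,\dots,W_m$ be ultrafilters on $\omega$. For $b:\omega\to X$ let
$$K(b)=\{i\in\{1,\dots,m\}:b[Q]\notin I\text{ for all }Q\in W_i\}.$$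

So $i\notin K(b)$ means that $b$ maps some set in $W_i$ to a small set. In the first attempt, let $e_j(n)=(j,n)$. Then $K(e_1)=\{1\}$: each $Q\in W_1$ has $e_1[Q]=\{1\}\times Q\notin I$, whereas $e_1[D_2]$ and $e_1[D_3]$ are small. Likewise $K(e_2)=\{2\}$ and $K(e_3)=\{3\}$. Also $K(e_0)=\{1,2,3\}$, since no $Q\in W_i$ is in $I_0\subseteq I_i$. And for the function $b(n)=g((1,n),(2,n))$ above, $K(b)=\{1,2\}$: for $Q\in W_1$, $b[Q]\supseteq\{1\}\times(Q\cap D_1)\notin I$; for $Q\in W_2$, $b[Q]\supseteq\{2\}\times(Q\cap D_2)\notin I$; and $b[D_3]=\{1\}\times D_3\in I$. The term climbs from weight 1 over weight 2 to weight 3.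

**Lemma 4.** If $g\in\mathscr C_I\cap\mathscr O^{(k)}$ and $b(n)=g(u_1(n),\dots,u_k(n))$ for all $n$, then $K(b)\subseteq K(u_1)\cup\dots\cup K(u_k)$.

*Proof.* Let $i\notin K(u_1)\cup\dots\cup K(u_k)$. There are $Q_1,\dots,Q_k\in W_i$ with $u_l[Q_l]\in I$ for each $l$. Then $Q=Q_1\cap\dots\cap Q_k\in W_i$ and $b[Q]\subseteq g\big[u_1[Q_1]\times\dots\times u_k[Q_k]\big]\in I$, so $i\notin K(b)$. $\square$

If two functions have weight at most 1, then the combined function has weight at most 2. So if weight 2 never occurs, weight 3 is out of reach. In general: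

**Lemma 5.** Let $k\ge1$ and $m=k+1$, let $t$ be a term over $\mathscr C_I\cap\mathscr O^{(k)}$ in variables $x_1,\dots,x_r$, and let $e_1,\dots,e_r:\omega\to X$. For each subterm $s$ of $t$ put $b_s(n)=s(e_1(n),\dots,e_r(n))$. Suppose that $|K(b_s)|\in\{0,1,m\}$ for every subterm $s$, and that $|K(b_s)|\le1$ whenever $s$ is a variable. Then $|K(b_t)|\le1$.

*Proof.* We show $|K(b_s)|\le1$ for all subterms $s$, by induction on $s$. For variables this is assumed. If $s=g(s_1,\dots,s_k)$, then $b_s(n)=g(b_{s_1}(n),\dots,b_{s_k}(n))$, so Lemma 4 and the induction hypothesis give $|K(b_s)|\le k<m$. As $|K(b_s)|\in\{0,1,m\}$, we get $|K(b_s)|\le1$. $\square$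

So here is what we need. For each finite set $B$ of functions $\omega\to X$ — the set of all $b_s$ for a candidate term — we want a triple of ultrafilters for which no $b\in B$ has weight 2. One triple cannot serve all $B$ in the way we saw, but a term has only finitely many subterms, and there are only $\mathfrak c=2^{\aleph_0}$ finite sets $B$. So we use $\mathfrak c$ triples $W^\alpha_1,W^\alpha_2,W^\alpha_3$, one triple for each $B$, and let
$$I_i=\{S\subseteq\omega:S\notin W_i^\gamma\text{ for all }\gamma<\mathfrak c\}\qquad(i=1,2,3). \tag{5}$$
When $B$ is known *before* the triple is chosen, we can find an infinite $A\subseteq\omega$ on which each $b\in B$ stays in a single copy, and place all three ultrafilters of this triple on $A$. A trick like $g$ above, which jumps between copies $1$ and $2$, then becomes invisible to this triple.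

There is one complication: $b(n)=(j,c(n))$ on $A$, and $c$ may move points. If $c$ is the identity on $A$, the weight of $b$ will be $1$ or $3$, as for $e_j$. If $c$ moves the points of $A$, we shall arrange weight $0$, that is, $c[A]$ must be small in all senses: it must be in none of the ultrafilters of *any* stage, past, present or future. The tool for keeping the stages apart is an almost disjoint family.

## Self-maps and almost disjoint sets

Fix an *almost disjoint family* $\{E_\xi:\xi<\mathfrak c\}$ of infinite subsets of $\omega$: $E_\xi\cap E_\eta$ is finite for $\xi\ne\eta$. One example: identify $\omega$ with the set $2^{<\omega}$ of finite $0$-$1$-sequences, and for each of the $\mathfrak c$ many infinite sequences $x\in 2^\omega$ take the branch $\{x\restriction k:k\in\omega\}$. Two different infinite sequences have only finitely many initial segments in common.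

The ultrafilters of stage $\alpha$ will live on a subset of one set $E_{\xi_\alpha}$. The next lemma says where a fixed-point free map can send a subset of $E_\xi$, after thinning out. As an illustration of (iii), let $A=\{a_0<a_1<\cdots\}\subseteq E_\xi$ and $c(a_k)=a_{k+1}$. Then $A'=\{a_0,a_2,a_4,\dots\}$ has $c[A']=\{a_1,a_3,\dots\}\subseteq E_\xi\setminus A'$.

**Lemma 6.** Let $A\subseteq E_\xi$ be infinite and let $c:A\to\omega$ satisfy $c(n)\ne n$ for all $n\in A$. Then there is an infinite $A'\subseteq A$ such that one of the following holds:

* (i) $c[A']\cap E_\eta$ is finite for every $\eta<\mathfrak c$;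
* (ii) $c$ is injective on $A'$ and $c[A']\subseteq E_\eta$ for some $\eta\ne\xi$;
* (iii) $c[A']\subseteq E_\xi\setminus A'$.

Each property persists when $A'$ is replaced by an infinite subset.

*Proof.* A function on an infinite set is constant or injective on some infinite subset: either some fiber is infinite, or there are infinitely many fibers and we choose one point from each. So we may shrink $A$ and assume that $c$ is constant or injective on $A$. If $c$ is constant, then $c[A]$ is a singleton and (i) holds.

Let $c$ be injective on $A$. If $c[A]\cap E_\eta$ is finite for all $\eta$, then (i) holds. Otherwise pick $\eta$ with $c[A]\cap E_\eta$ infinite, and replace $A$ by the infinite set $A\cap c^{-1}[E_\eta]$, so that $c[A]\subseteq E_\eta$. If $\eta\ne\xi$, we have (ii).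

Let $\eta=\xi$. Choose recursively distinct $a_0,a_1,\dots\in A$ with
$$a_k\notin\{c(a_i):i<k\},\qquad c(a_k)\notin\{a_i:i<k\}.$$
This is possible: at each step, because $c$ is injective, only finitely many candidates for $a_k$ are excluded. Let $A'=\{a_k:k\in\omega\}$. Then $c(a_k)\ne a_l$ for all $k,l$: for $l<k$ by the second condition, for $l>k$ by the first condition (for $a_l$), and for $l=k$ because $c$ has no fixed points. So $c[A']\cap A'=\emptyset$, and $c[A']\subseteq E_\xi$; this is (iii).

Persistence: in (i) and (ii) it is obvious, and if $A''\subseteq A'$ in (iii), then $c[A'']\subseteq E_\xi\setminus A'\subseteq E_\xi\setminus A''$. $\square$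

## Continuum many stages

We now carry out the recursion. For Theorem 3 we shall use it with the four-element set $P=\{0,1,2,3\}$ of names of copies, and with $m_\alpha=3$ ultrafilters at each stage. Allowing a countable $P$ and varying numbers $m_\alpha$ costs only one more case, called "spread" below, which cannot occur when $P$ is finite. This generality is used in the last section.

**Lemma 7.** Let $P$ be a nonempty countable set. For every $\alpha<\mathfrak c$ let $m_\alpha\ge1$ be an integer and let $B_\alpha$ be a nonempty finite set of functions $\omega\to P\times\omega$; write $b(n)=(p_b(n),c_b(n))$. Then there are, for every $\alpha<\mathfrak c$, an index $\xi_\alpha<\mathfrak c$, an infinite $A_\alpha\subseteq E_{\xi_\alpha}$, pairwise disjoint infinite sets $Q_1^\alpha,\dots,Q_{m_\alpha}^\alpha\subseteq A_\alpha$, and nonprincipal ultrafilters $W_i^\alpha\ni Q_i^\alpha$ ($1\le i\le m_\alpha$), such that: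

* (a) The indices $\xi_\alpha$ are pairwise distinct.
* (b) If $S\cap E_{\xi_\gamma}$ is finite, then $S\notin W_i^\gamma$ for $1\le i\le m_\gamma$. In particular this holds if $S\subseteq E_\eta$ with $\eta\ne\xi_\gamma$.
* (c) For every $\alpha$ and every $b\in B_\alpha$, one of the following holds.
  * (spread) $p_b$ is injective on $A_\alpha$.
  * (identity) $p_b$ is constant on $A_\alpha$, and $c_b(n)=n$ for all $n\in A_\alpha$.
  * (null) $p_b$ is constant on $A_\alpha$, and $c_b[A_\alpha]\notin W_i^\gamma$ for all $\gamma<\mathfrak c$ and $1\le i\le m_\gamma$.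

Note that $A_\alpha\in W_i^\alpha$ for all $i$, because $Q_i^\alpha\subseteq A_\alpha$.

*Proof.* We work by recursion on $\alpha<\mathfrak c$; at each stage we also choose a finite set $\Phi_\alpha\subseteq\mathfrak c$ of indices that no later stage may use. Suppose everything is chosen for all $\beta<\alpha$.

**Step 1: choose a fresh index.** The set
$$U_\alpha=\{\xi_\beta:\beta<\alpha\}\cup\bigcup_{\beta<\alpha}\Phi_\beta$$
is finite if $\alpha$ is finite, and has size at most $|\alpha|$ otherwise, since the $\Phi_\beta$ are finite. So $|U_\alpha|<\mathfrak c$, and we choose $\xi_\alpha\in\mathfrak c\setminus U_\alpha$.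

**Step 2: make each $b$ uniform.** Going through the finitely many $b\in B_\alpha$ one after the other, shrink $E_{\xi_\alpha}$ to an infinite set $A$ such that each $p_b$ is constant or injective on $A$, and such that for those $b$ with $p_b$ constant on $A$, either $c_b(n)=n$ for all $n\in A$, or $c_b(n)\ne n$ for all $n\in A$. All these properties persist under passing to infinite subsets. Call $b$ *moving* if $p_b$ is constant and $c_b$ has no fixed point on $A$.

**Step 3: send the moving functions away from present and past.** Treat the moving $b\in B_\alpha$ one after the other. For each of them first shrink $A$ by Lemma 6, applied with $\xi=\xi_\alpha$ and $c=c_b$. If alternative (ii) results, with $c_b[A]\subseteq E_\eta$, and if $\eta=\xi_\beta$ for some $\beta<\alpha$ (there is at most one such $\beta$), shrink $A$ once more, as follows. Split $A$ into $m_\beta+1$ infinite pieces. Their images under the injection $c_b$ are pairwise disjoint, so each of the $m_\beta$ ultrafilters $W_i^\beta$ contains at most one of them. Hence one of the images is in none of these ultrafilters; replace $A$ by the corresponding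 piece. What has been achieved for earlier $b$ is not lost, by the persistence in Lemma 6 and since subsets of sets outside $W_i^\beta$ are outside $W_i^\beta$.

Let $A_\alpha$ be the final set. For each moving $b$ one of the following holds:

* (i) $c_b[A_\alpha]\cap E_\eta$ is finite for all $\eta<\mathfrak c$;
* (ii) $c_b[A_\alpha]\subseteq E_{\eta}$ for some $\eta=\eta_b\ne\xi_\alpha$; and if $\eta_b=\xi_\beta$ with $\beta<\alpha$, then $c_b[A_\alpha]\notin W_i^\beta$ for $1\le i\le m_\beta$;
* (iii) $c_b[A_\alpha]\subseteq E_{\xi_\alpha}\setminus A_\alpha$.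

In case (ii), the index $\eta_b$ is the one from the application of Lemma 6 to $b$.

**Step 4: warn the future, and place the ultrafilters.** Let $\Phi_\alpha$ be the finite set of all $\eta_b$ for moving $b\in B_\alpha$ in case (ii). Choose pairwise disjoint infinite $Q_1^\alpha,\dots,Q_{m_\alpha}^\alpha\subseteq A_\alpha$ and nonprincipal ultrafilters $W_i^\alpha\ni Q_i^\alpha$. This completes stage $\alpha$.

**Step 5: check (a) and (b).** (a) holds since $\xi_\beta\in U_\alpha$ for $\beta<\alpha$, while $\xi_\alpha\notin U_\alpha$. For (b), note $E_{\xi_\gamma}\supseteq A_\gamma\in W_i^\gamma$. If $S\in W_i^\gamma$, then $S\cap E_{\xi_\gamma}\in W_i^\gamma$, and this set must be infinite as $W_i^\gamma$ is nonprincipal. If $S\subseteq E_\eta$ with $\eta\ne\xi_\gamma$, then $S\cap E_{\xi_\gamma}\subseteq E_\eta\cap E_{\xi_\gamma}$ is finite.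

**Step 6: check (c).** Let $b\in B_\alpha$. If $p_b$ is injective on $A_\alpha$, we have (spread); if $p_b$ is constant and $c_b$ is the identity on $A_\alpha$, we have (identity). It remains to show that a moving $b$ satisfies (null). Let $\gamma<\mathfrak c$ and $1\le i\le m_\gamma$.

In case (i), $c_b[A_\alpha]\cap E_{\xi_\gamma}$ is finite, and $c_b[A_\alpha]\notin W_i^\gamma$ by (b).

In case (ii), if $\xi_\gamma\ne\eta_b$, use (b). Let $\xi_\gamma=\eta_b$. Then $\gamma\ne\alpha$, because $\eta_b\ne\xi_\alpha$. Also $\gamma>\alpha$ is impossible: then $\eta_b\in\Phi_\alpha\subseteq U_\gamma$, but $\xi_\gamma\notin U_\gamma$. So $\gamma<\alpha$, and $c_b[A_\alpha]\notin W_i^\gamma$ by Step 3.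

In case (iii), if $\gamma\ne\alpha$, then $c_b[A_\alpha]\subseteq E_{\xi_\alpha}$ and $\xi_\alpha\ne\xi_\gamma$ by (a), so (b) applies. If $\gamma=\alpha$, then $c_b[A_\alpha]$ is disjoint from $A_\alpha\in W_i^\alpha$, so it is not in $W_i^\alpha$. $\square$

## A ternary operation outside the binary clone

We now prove Theorem 3. Let $P=\{0,1,2,3\}$ and $X=P\times\omega$. There are $\aleph_0^{\aleph_0}=\mathfrak c$ functions $\omega\to X$, hence $\mathfrak c$ nonempty finite sets of such functions. Enumerate them as $(B_\alpha)_{\alpha<\mathfrak c}$, let $m_\alpha=3$ for all $\alpha$, and apply Lemma 7. Define $I_1,I_2,I_3$ by (5), then $I_0$ and $I$ by (2), and $f$ by (3).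

**Step 1: $I$ is an ideal of the required kind, and $f\in\mathscr C_I$.** The sets $I_1,I_2,I_3$ are intersections of maximal ideals dual to nonprincipal ultrafilters, so they are proper ideals containing all finite sets, and so is $I_0$. Therefore $I$ is a proper ideal and contains all finite subsets of $X$. To see that it contains an infinite set, we show
$$Q_i^\alpha\in I_j\qquad\text{whenever }i\ne j,\ i,j\in\{1,2,3\},\ \alpha<\mathfrak c. \tag{6}$$
The set $Q_i^\alpha$ is not in $W_j^\alpha$, because it is disjoint from $Q_j^\alpha\in W_j^\alpha$. For $\gamma\ne\alpha$ we have $Q_i^\alpha\subseteq E_{\xi_\alpha}$ and $\xi_\alpha\ne\xi_\gamma$, so $Q_i^\alpha\notin W_j^\gamma$ by Lemma 7(b). For instance, $\{1\}\times Q_2^\alpha$ is an infinite member of $I$. That $f\in\mathscr C_I$ was checked after (3), for all choices of the ideals $I_1,I_2,I_3$.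

**Step 2: at stage $\alpha$, no function in $B_\alpha$ has weight 2.** Write $K_\alpha(b)$ for the set $K(b)$ formed with the ideal $I$ and the ultrafilters $W_1^\alpha,W_2^\alpha,W_3^\alpha$.

**Lemma 8.** If $b\in B_\alpha$, then $|K_\alpha(b)|\in\{0,1,3\}$. If moreover $b(n)=(j,n)$ for all $n\in\omega$, then $|K_\alpha(b)|=3$ for $j=0$, and $|K_\alpha(b)|=1$ for $j\in\{1,2,3\}$.

*Proof.* Since $P$ is finite, $p_b$ is not injective on the infinite set $A_\alpha$, so $b$ is in case (identity) or (null) of Lemma 7(c). Let $j$ be the constant value of $p_b$ on $A_\alpha$.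

Suppose (null). Then $c_b[A_\alpha]$ is in none of the ultrafilters, so it lies in $I_1\cap I_2\cap I_3=I_0$, hence in $I_j$ whatever $j$ is. So $b[A_\alpha]=\{j\}\times c_b[A_\alpha]\in I$. As $A_\alpha\in W_i^\alpha$ for $i=1,2,3$, we get $K_\alpha(b)=\emptyset$.

Suppose (identity), so $b(n)=(j,n)$ for $n\in A_\alpha$. Let first $j=0$. For every $i\in\{1,2,3\}$ and $Q\in W_i^\alpha$ we have $Q\cap A_\alpha\in W_i^\alpha$, so $Q\cap A_\alpha\notin I_i$, hence $Q\cap A_\alpha\notin I_0$. As $b[Q]\supseteq\{0\}\times(Q\cap A_\alpha)$, $b[Q]\notin I$. Thus $K_\alpha(b)=\{1,2,3\}$.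

Let now $j\ge1$. For $Q\in W_j^\alpha$ we have $Q\cap A_\alpha\in W_j^\alpha$, so $Q\cap A_\alpha\notin I_j$ and $b[Q]\supseteq\{j\}\times(Q\cap A_\alpha)\notin I$. So $j\in K_\alpha(b)$. For $i\ne j$, the set $Q_i^\alpha\in W_i^\alpha$ is a subset of $A_\alpha$, and $b[Q_i^\alpha]=\{j\}\times Q_i^\alpha\in I$ by (6). So $i\notin K_\alpha(b)$, and $K_\alpha(b)=\{j\}$.

A function $b\in B_\alpha$ with $b(n)=(j,n)$ for all $n$ has $c_b(n)=n$ everywhere and $p_b$ constant. The two computations under (identity) used only this information on $A_\alpha$, so they give its weight. $\square$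

**Step 3: no term represents $f$.** Suppose $f=t(x_1,x_2,x_3)$ for a term $t$ over $\mathscr C_I\cap\mathscr O^{(2)}$. Let $e_j(n)=(j,n)$ for $j=1,2,3$, and for each subterm $s$ of $t$ let
$$b_s(n)=s(e_1(n),e_2(n),e_3(n))=s\big((1,n),(2,n),(3,n)\big).$$
There are finitely many subterms, so $\{b_s:s\text{ a subterm of }t\}=B_\alpha$ for some $\alpha<\mathfrak c$. By Lemma 8, $|K_\alpha(b_s)|\in\{0,1,3\}$ for every subterm $s$, and $|K_\alpha(b_s)|=1$ if $s$ is a variable $x_j$, since then $b_s=e_j$. By Lemma 5 with $k=2$ and $m=3$, $|K_\alpha(b_t)|\le1$. But $b_t(n)=f((1,n),(2,n),(3,n))=(0,n)$ for all $n$, so $|K_\alpha(b_t)|=3$ by Lemma 8. This contradiction shows that $f$ is not in the clone generated by $\mathscr C_I\cap\mathscr O^{(2)}$, and Theorem 3 is proved. $\square$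

It is worth seeing what this says about the term $g'(g(x,y),z)$ from the first attempt, which had an intermediate function of weight $2$. For the new ideal, the functions $b_s$ belonging to any such term form some $B_\alpha$, and the triple of stage $\alpha$ is placed on a set $A_\alpha$ where each $b_s$ stays in one copy of $\omega$; at this triple, weight $2$ does not occur. The term and the triple are matched in the right order: first the functions, then the ultrafilters.

## One ideal against all bounded arities

In the argument, "three" was used only as "one more than two". Replacing three ultrafilters by $m=k+1$ handles $k$-ary operations. To have a single ideal for all $k$, we put the constructions for all $m$ on one set $X$, with infinitely many copies of $\omega$, and let the stages take care of all $m$ simultaneously.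

**Theorem 9.** There is (in ZFC) a single proper ideal $I\supsetneq\mathrm{Fin}$ on a countably infinite set such that for every $k\ge1$ some $(k+1)$-ary $f\in\mathscr C_I$ is not in the clone generated by $\mathscr C_I\cap\mathscr O^{(k)}$. In particular $\mathscr C_I$ is not generated by any set of its operations of bounded arity.

*Proof.* **Step 1: set up the copies and run the construction.** Let $P=\{(m,j):m\ge2,\ 0\le j\le m\}$ and $X=P\times\omega$; we write the points of $X$ as $(m,j,n)$. Call $\{(m,j,n):n\in\omega\}$ the copy $(m,j)$, and for $S\subseteq X$ let $S_{m,j}=\{n:(m,j,n)\in S\}$. There are $\mathfrak c$ pairs consisting of an integer $m\ge2$ and a nonempty finite set of functions $\omega\to X$. Enumerate them as $(m_\alpha,B_\alpha)_{\alpha<\mathfrak c}$ and apply Lemma 7.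

**Step 2: define the ideal.** Let
$$I=\{S\subseteq X:\ S_{m_\gamma,j}\notin W_j^\gamma\text{ and }S_{m_\gamma,0}\notin W_j^\gamma\text{ for all }\gamma<\mathfrak c,\ 1\le j\le m_\gamma\}. \tag{7}$$
So a stage $\gamma$ only inspects the copies $(m_\gamma,0),\dots,(m_\gamma,m_\gamma)$; on the copy $(m_\gamma,j)$ with $j\ge1$ it inspects one ultrafilter, and on $(m_\gamma,0)$ all $m_\gamma$ of them. Each single condition in (7) defines a maximal ideal on $X$ (the dual ideal of the ultrafilter $W_j^\gamma$ copied to one copy of $\omega$), so $I$ is a proper ideal. Since the ultrafilters are nonprincipal, $I$ contains every set that meets each copy in a finite set. In particular $\mathrm{Fin}\subseteq I$, and $I$ contains the infinite set $\{(m,0,0):m\ge2\}$.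

**Step 3: define the operations.** For $m\ge2$ let $f_m:X^m\to X$ satisfy
$$f_m\big((m,1,n),\dots,(m,m,n)\big)=(m,0,n)\quad(n\in\omega),\qquad f_m=(m,0,0)\text{ at all other arguments.}$$
We check $f_m\in\mathscr C_I$. Let $S\in I$ and $N=\bigcap_{j=1}^mS_{m,j}$. Then $f_m[S^m]\subseteq\{(m,0,n):n\in N\cup\{0\}\}$, so only the copy $(m,0)$ matters. Let $m_\gamma=m$ and $1\le j\le m$. Then $N\subseteq S_{m,j}\notin W_j^\gamma$, so $N\notin W_j^\gamma$, and $N\cup\{0\}\notin W_j^\gamma$ because $W_j^\gamma$ is nonprincipal. Hence $f_m[S^m]\in I$.

**Step 4: at stage $\alpha$, only the weights $0$, $1$ and $m_\alpha$ occur.** Write $K_\alpha(b)$ for $K(b)$ formed with $I$ and $W_1^\alpha,\dots,W_{m_\alpha}^\alpha$.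

**Lemma 10.** Let $m=m_\alpha$ and $b\in B_\alpha$. Then $|K_\alpha(b)|\in\{0,1,m\}$. If moreover $b(n)=(m,j,n)$ for all $n$, then $|K_\alpha(b)|=m$ for $j=0$, and $|K_\alpha(b)|=1$ for $1\le j\le m$.

*Proof.* Recall $A_\alpha\in W_i^\alpha$ for all $i$; so if $b[A_\alpha]\in I$, then $K_\alpha(b)=\emptyset$. We go through the cases of Lemma 7(c).

(spread): $b[A_\alpha]$ meets each copy in at most one point, so $b[A_\alpha]\in I$ and $K_\alpha(b)=\emptyset$.

(null): $b[A_\alpha]$ lies in one copy, and on this copy it is the set $c_b[A_\alpha]$, which is in no $W_i^\gamma$. So $b[A_\alpha]\in I$ and $K_\alpha(b)=\emptyset$.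

(identity), where the value of $p_b$ on $A_\alpha$ is $(\mu,j)$ with $\mu\ne m$: then $b[A_\alpha]$ lies in the copy $(\mu,j)$, and on it it is the set $A_\alpha$. Any $\gamma$ with $m_\gamma=\mu$ satisfies $\gamma\ne\alpha$. Since $A_\alpha\subseteq E_{\xi_\alpha}$ and $\xi_\alpha\ne\xi_\gamma$, Lemma 7(b) gives $A_\alpha\notin W_i^\gamma$ for all $i$. So $b[A_\alpha]\in I$ and $K_\alpha(b)=\emptyset$.

(identity) with value $(m,0)$: for $1\le i\le m$ and $Q\in W_i^\alpha$ we have $b[Q]_{m,0}\supseteq Q\cap A_\alpha\in W_i^\alpha$. So $b[Q]$ violates the condition $S_{m_\alpha,0}\notin W_i^\alpha$ in (7), and $b[Q]\notin I$. Hence $K_\alpha(b)=\{1,\dots,m\}$.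

(identity) with value $(m,j)$, $1\le j\le m$: for $Q\in W_j^\alpha$ we have $b[Q]_{m,j}\supseteq Q\cap A_\alpha\in W_j^\alpha$, so $b[Q]\notin I$ and $j\in K_\alpha(b)$. Let $i\ne j$, $1\le i\le m$. The set $b[Q_i^\alpha]$ lies in the copy $(m,j)$, and on it it is the set $Q_i^\alpha$. By (7) it is small if $Q_i^\alpha\notin W_j^\gamma$ for all $\gamma$ with $m_\gamma=m$. For $\gamma=\alpha$ this holds because $Q_i^\alpha$ is disjoint from $Q_j^\alpha\in W_j^\alpha$; for $\gamma\ne\alpha$ it follows from Lemma 7(b), since $Q_i^\alpha\subseteq E_{\xi_\alpha}$. So $b[Q_i^\alpha]\in I$ with $Q_i^\alpha\in W_i^\alpha$, and $i\notin K_\alpha(b)$. Hence $K_\alpha(b)=\{j\}$.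

A function $b$ with $b(n)=(m,j,n)$ for all $n$ falls under one of the last two computations. $\square$

**Step 5: no term of bounded arity represents $f_{k+1}$.** Let $k\ge1$ and $m=k+1$, and suppose that $f_m=t(x_1,\dots,x_m)$ for a term $t$ over $\mathscr C_I\cap\mathscr O^{(k)}$. Let $e_j(n)=(m,j,n)$ for $1\le j\le m$, and $b_s(n)=s(e_1(n),\dots,e_m(n))$ for each subterm $s$ of $t$. The set of all $b_s$ is finite, so there is $\alpha<\mathfrak c$ with $m_\alpha=m$ and $B_\alpha=\{b_s:s\text{ a subterm of }t\}$. By Lemma 10, $|K_\alpha(b_s)|\in\{0,1,m\}$ for every subterm $s$, and $|K_\alpha(b_s)|=1$ if $s$ is a variable. By Lemma 5, $|K_\alpha(b_t)|\le1$. But $b_t(n)=f_m(e_1(n),\dots,e_m(n))=(m,0,n)$, so $|K_\alpha(b_t)|=m\ge2$ by Lemma 10, a contradiction. So $f_{k+1}\in\mathscr C_I$ is not in the clone generated by $\mathscr C_I\cap\mathscr O^{(k)}$.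

**Step 6: sets of operations of bounded arity.** Suppose that a set $F\subseteq\mathscr C_I$ of operations of arity at most $k$ generates $\mathscr C_I$. For each $g\in F$ of arity $l\le k$ the operation $g^*(x_1,\dots,x_k)=g(x_1,\dots,x_l)$ is in $\mathscr C_I\cap\mathscr O^{(k)}$, and $g(x_1,\dots,x_l)=g^*(x_1,\dots,x_l,x_l,\dots,x_l)$. So $\mathscr C_I\cap\mathscr O^{(k)}$ would generate $\mathscr C_I$ as well, which contradicts Step 5. $\square$
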